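\title{The weak Lefschetz property for barycentric subdivisions of Cohen--Macaulay complexes}


\begin{abstract}
Let $k$ be an infinite field. We determine the dimensions in which the barycentric subdivision of every Cohen--Macaulay simplicial complex over $k$ is weak Lefschetz: in dimension $d-1$ this holds exactly when $d=1$ or $d$ is even. For a general Artinian reduction $A$ of the face ring and a general linear form, multiplication $A_i\to A_{i+1}$ is injective for $i\le\lfloor d/2\rfloor-1$ and surjective for $i\ge\lceil d/2\rceil$. For odd $d\ge3$ this leaves out one map, and there are complexes for which that map is neither injective nor surjective, over every field and for every choice of the linear forms. A two-dimensional example has six vertices.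
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field. A \emph{simplicial complex} $\Gamma$ on a finite vertex set $V$ is a nonempty family of subsets of $V$, the \emph{faces}, that is closed under taking subsets. It has dimension $e-1$ if its largest faces have $e$ elements; the complex $\{\emptyset\}$ has dimension $-1$. The \emph{Stanley--Reisner ring} of $\Gamma$ is $k[\Gamma]=k[x_v:v\in V]/I_\Gamma$, where $I_\Gamma$ is generated by the monomials $x^F=\prod_{v\in F}x_v$ with $F\notin\Gamma$. The monomials whose support is a face form a basis of $k[\Gamma]$. If $f_{i-1}(\Gamma)$ is the number of faces with $i$ elements, the Hilbert series is therefore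
\begin{equation}\label{eq:hilb}
\operatorname{Hilb}(k[\Gamma])=\sum_{i=0}^{e}\frac{f_{i-1}(\Gamma)\,s^i}{(1-s)^i}=\frac{h_0(\Gamma)+h_1(\Gamma)s+\dots+h_e(\Gamma)s^e}{(1-s)^e},
\end{equation}
which defines the $h$-numbers. They satisfy $h_0=1$ and $\sum_ih_i=f_{e-1}$, and we put $h_i=0$ for $i>e$. The ring $k[\Gamma]$ has Krull dimension $e$, and $\Gamma$ is \emph{Cohen--Macaulay over $k$} if $k[\Gamma]$ is a Cohen--Macaulay ring. A \emph{linear system of parameters} (l.s.o.p.) is a sequence $\Theta=(\theta_1,\dots,\theta_e)$ of linear forms such that $A=k[\Gamma]/\Theta$ is finite-dimensional over $k$. If $\Gamma$ is Cohen--Macaulay, then $\dim_kA_i=h_i(\Gamma)$ for every l.s.o.p.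

The complex $\Gamma$ is \emph{weak Lefschetz over $k$} if there are an l.s.o.p.\ $\Theta$ and a linear form $\omega$ such that every multiplication map $\omega\colon A_i\to A_{i+1}$ has full rank, that is, is injective or surjective. For a Cohen--Macaulay complex this forces the $h$-vector to be unimodal. Indeed, if $A_i\to A_{i+1}$ is surjective, then $A/\omega A$ vanishes in degree $i+1$ and hence in all higher degrees, because $A$ is generated by $A_1$; so the maps are injective up to some degree and surjective from there on. The weak Lefschetz property asks that a single linear form account for the rise and fall of the $h$-numbers.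

The \emph{barycentric subdivision} $\operatorname{sd}\Delta$ of a $(d-1)$-dimensional complex $\Delta$ has the nonempty faces of $\Delta$ as vertices and the chains $\sigma_1\subsetneq\dots\subsetneq\sigma_r$ of nonempty faces as faces. It is again $(d-1)$-dimensional. The following problem comes from the paper of Kubitzke and Nevo \cite{KN}.

\begin{quote}
\textbf{Problem.} Let $k$ be an infinite field and let $\Delta$ be a simplicial complex that is Cohen--Macaulay over $k$. Is $\operatorname{sd}\Delta$ weak Lefschetz over $k$?
\end{quote}

The small cases suggest a positive answer. A Cohen--Macaulay complex need not itself be weak Lefschetz; a graph on five vertices already fails (Example~\ref{ex:whisker}). Subdividing repairs every graph (Example~\ref{ex:graph}). The subdivided simplex, of which $\operatorname{sd}\Delta$ is a union of copies, has the Eulerian numbers as $h$-vector and satisfies a strong form of the property (Corollary~\ref{cor:simplex}). Nevertheless the answer is negative, and it depends on the parity of the dimension.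

\begin{theorem}\label{thm:pos}
Let $k$ be an infinite field and let $\Delta$ be a $(d-1)$-dimensional complex that is Cohen--Macaulay over $k$. There is a nonempty Zariski open set of tuples $(\theta_1,\dots,\theta_d,\omega)$ of linear forms for which $\Theta=(\theta_1,\dots,\theta_d)$ is an l.s.o.p.\ of $k[\operatorname{sd}\Delta]$ and, with $A=k[\operatorname{sd}\Delta]/\Theta$, the following hold.
\begin{enumerate}
\item[(1)] The map $\omega^{d-1-2i}\colon A_i\to A_{d-1-i}$ is injective for $0\le i\le\lfloor\frac{d-1}2\rfloor$. In particular, $\omega\colon A_i\to A_{i+1}$ is injective for $i\le\lfloor d/2\rfloor-1$.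
\item[(2)] The map $\omega\colon A_i\to A_{i+1}$ is surjective for $i\ge\lceil d/2\rceil$. This part holds without the Cohen--Macaulay hypothesis.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:neg}
Let $d=2m+1\ge3$ be odd and let $c\ge1$. There is a $(d-1)$-dimensional complex $\Delta$, Cohen--Macaulay over every field, such that for every field $k$, every l.s.o.p.\ $\Theta$ of $k[\operatorname{sd}\Delta]$ and every linear form $\omega$, the kernel and the cokernel of $\omega\colon A_m\to A_{m+1}$ both have dimension at least $c$, where $A=k[\operatorname{sd}\Delta]/\Theta$.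
\end{theorem}

\begin{corollary}\label{cor:main}
Let $k$ be an infinite field and $d\ge1$. The barycentric subdivision of every $(d-1)$-dimensional Cohen--Macaulay complex over $k$ is weak Lefschetz over $k$ if and only if $d=1$ or $d$ is even. For odd $d$ and $(\Theta,\omega)$ as in Theorem~\ref{thm:pos}, all maps $A_i\to A_{i+1}$ except possibly $A_{(d-1)/2}\to A_{(d+1)/2}$ have full rank.
\end{corollary}

\begin{proof}
For even $d$ the ranges $i\le d/2-1$ and $i\ge d/2$ of Theorem~\ref{thm:pos} cover all $i$. For odd $d$ they miss only $i=(d-1)/2$. If $d=1$, the missing map is $k=A_0\to A_1$. It is surjective if $A_1=0$. Otherwise it is injective whenever $\omega$ is not a multiple of $\theta_1$, a nonempty open condition that can be imposed together with the one in Theorem~\ref{thm:pos}. For odd $d\ge3$, Theorem~\ref{thm:neg} gives a complex whose subdivision is not weak Lefschetz.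
\end{proof}

Theorem~\ref{thm:pos} gives $h_0\le\dots\le h_{\lfloor d/2\rfloor}$ and $h_{\lceil d/2\rceil}\ge\dots\ge h_d$ for $\operatorname{sd}\Delta$, so this $h$-vector is unimodal in every dimension. The failure for odd $d$ cannot be read off from the shape of the $h$-vector of $\operatorname{sd}\Delta$ alone.

The parity has a simple source. Let $F$ be a face with $d$ elements and let $A^F$ be the reduction modulo $\Theta$ of the ring of the subdivided simplex on $F$. Its Hilbert function is symmetric about $(d-1)/2$, and a general $\omega$ acts injectively below this center and surjectively above it. The algebra $A^F$ enters $A$ in two ways. It is a quotient of $A$, and these quotients detect $A$ in low degrees; this gives injectivity of $A_i\to A_{i+1}$ when $i+\frac12\le\frac{d-1}2$. It also maps into $A$ with a degree shift, through the ideal generated by the barycenter of $F$. The shift moves the center to $(d+1)/2$ and gives surjectivity when $i+\frac12\ge\frac{d+1}2$. An integer $i$ escapes both conditions exactly when $d$ is odd and $i=(d-1)/2$.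

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:neg} contains the six-vertex counterexample (Proposition~\ref{prop:six}) and the proof of Theorem~\ref{thm:neg}. Sections~\ref{sec:contr} and~\ref{sec:simplex} prove the Lefschetz property of the subdivided simplex by contracting edges. Sections~\ref{sec:surj} and~\ref{sec:inj} prove the two parts of Theorem~\ref{thm:pos}.

\section{Cohen--Macaulay modules and Eulerian numbers}\label{sec:tools}

\subsection{Depth and Artinian reductions}

Let $S$ be a polynomial ring over $k$ with variables of degree one, and let $M$ be a finitely generated graded $S$-module. A sequence $\theta_1,\dots,\theta_p$ of homogeneous elements of positive degree is \emph{$M$-regular} if each $\theta_j$ is a nonzerodivisor on $M/(\theta_1,\dots,\theta_{j-1})M$. The \emph{depth} of $M\ne0$ is the maximal length of such a sequence, and $\operatorname{depth}0=\infty$. For $M\neq0$ one has $\operatorname{depth}M\le\dim M$, and $M$ is \emph{Cohen--Macaulay} (CM) if equality holds. An l.s.o.p.\ of a module $M$ of dimension $r$ is a sequence $\Theta$ of $r$ linear forms with $\dim_kM/\Theta M<\infty$.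 None of these notions changes if we adjoin to $S$ variables that act on $M$ as zero. We use the following standard facts.
\begin{enumerate}
\item[(F1)] If $M$ is CM of dimension $r$, every l.s.o.p.\ $\Theta$ is $M$-regular, and $\operatorname{Hilb}(M/\Theta M)=(1-s)^r\operatorname{Hilb}(M)$ does not depend on $\Theta$.
\item[(F2)] (Depth lemma.) If $0\to X\to Y\to Z\to0$ is exact, then $\operatorname{depth}X\ge\min(\operatorname{depth}Y,\operatorname{depth}Z+1)$ and $\operatorname{depth}Z\ge\min(\operatorname{depth}Y,\operatorname{depth}X-1)$.
\item[(F3)] If $M$ is CM of dimension $r$, then $\dim S/\mathfrak p=r$ for every associated prime $\mathfrak p$ of $M$, so every nonzero submodule of $M$ has dimension $r$.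
\item[(F4)] If $k$ is infinite, every $M\neq0$ has an l.s.o.p.
\item[(F5)] Whether a complex is CM over $k$ depends only on its geometric realization \cite{Mu}. Since $\Delta$ and $\operatorname{sd}\Delta$ have homeomorphic realizations, $\operatorname{sd}\Delta$ is CM over $k$ if $\Delta$ is.
\end{enumerate}

\begin{lemma}\label{lem:reduce}
Let $0\to X\to Y\to Z\to0$ be an exact sequence of graded $S$-modules.
\begin{enumerate}
\item[(a)] For a linear form $\theta$, the sequence $\ker(\theta\colon Z_{i-1}\to Z_i)\to(X/\theta X)_i\to(Y/\theta Y)_i\to(Z/\theta Z)_i\to0$ is exact.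
\item[(b)] If $\Theta$ is a $Z$-regular sequence of linear forms, then $0\to X/\Theta X\to Y/\Theta Y\to Z/\Theta Z\to0$ is exact.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the snake lemma for multiplication by $\theta$. For (b), apply (a) to $\theta_1$, then to $\theta_2$ and the reduced sequence, and so on; each time the kernel term vanishes.
\end{proof}

For a finite set $F$ let $2^F$ be the full simplex and $\partial F=2^F\setminus\{F\}$ its boundary. The \emph{join} of complexes $\Gamma,\Lambda$ on disjoint vertex sets is $\Gamma*\Lambda=\{G\cup G':G\in\Gamma,\ G'\in\Lambda\}$, and a \emph{cone} is a join with $2^{\{v\}}$. The ring of $2^F$ is a polynomial ring, the ring of $\partial F$ is the hypersurface ring $k[x_v:v\in F]/(x^F)$, and the ring of the cone over $\Gamma$ is $k[\Gamma][x_v]$. So simplices, their boundaries and cones over CM complexes are CM.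

\begin{lemma}[Gluing]\label{lem:glue}
If $\Delta'$ and $\Delta''$ are CM of dimension $d-1$ and $\Delta'\cap\Delta''$ is CM of dimension $d-1$ or $d-2$, then $\Delta'\cup\Delta''$ is CM. In particular, for $0\le d\le n$ the complex $\Sigma(n,d)$ of all subsets of $[n]=\{1,\dots,n\}$ with at most $d$ elements is CM over every field.
\end{lemma}

\begin{proof}
The sequence $0\to k[\Delta'\cup\Delta'']\to k[\Delta']\oplus k[\Delta'']\to k[\Delta'\cap\Delta'']\to0$, with the diagonal and difference maps, is exact on each monomial. The middle term has depth $d$ and the last has depth at least $d-1$, so (F2) gives depth $d$ for the first. For $\Sigma(n,d)$ we induct on $n$. If $d=0$ or $d=n$, it is a simplex. Otherwise it is the union of $\Sigma(n-1,d)$ and the cone with apex $n$ over $\Sigma(n-1,d-1)$, which meet in $\Sigma(n-1,d-1)$.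
\end{proof}

\subsection{The Hilbert series of a subdivision}

The ring $k[\operatorname{sd}\Delta]$ has a variable $x_\sigma$ for each nonempty face $\sigma$ of $\Delta$ and a basis of monomials $u$ whose support is a chain. We call the largest member $\tau(u)$ of this chain the \emph{top} of $u$, with $\tau(1)=\emptyset$. For $\sigma\ne\emptyset$, the monomials with top $\sigma$ are exactly the products of $x_\sigma$ with the monomials of $k[\operatorname{sd}2^\sigma]$. Sorting monomials by their top is used in every part of the paper.

For $n\ge1$ let $E(n,i)$ be the number of permutations of $[n]$ with $i$ descents, so that $E(n,i)=0$ unless $0\le i\le n-1$, and let $E_n(s)=\sum_iE(n,i)s^i$. Reading a permutation backward gives $E(n,i)=E(n,n-1-i)$. If we insert $n$ into a permutation of $[n-1]$ with $j$ descents, then $j+1$ of the $n$ positions (the end, or inside a descent) keep the number of descents and the other $n-1-j$ raise it by one. Hence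
\begin{equation}\label{eq:rec}
E(n,i)=(i+1)E(n-1,i)+(n-i)E(n-1,i-1),
\end{equation}
and $E_1=1$, $E_2=1+s$, $E_3=1+4s+s^2$.

\begin{lemma}\label{lem:euler}
\begin{enumerate}
\item[(a)] If $|F|=n\ge1$, then $\operatorname{Hilb}(k[\operatorname{sd}2^F])=E_n(s)/(1-s)^n$.
\item[(b)] If $\dim\Delta=d-1$, then $\displaystyle\sum_ih_i(\operatorname{sd}\Delta)s^i=(1-s)^d+\sum_{j=1}^df_{j-1}(\Delta)\,sE_j(s)(1-s)^{d-j}$.
\item[(c)] The difference $D_n(j)=E(n,j)-E(n,j-1)$ is positive for $0\le j\le\frac{n-1}2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A monomial of degree $t$ is a multichain $\emptyset\ne\sigma_1\subseteq\dots\subseteq\sigma_t\subseteq F$. It is determined by the function $g\colon F\to\{0,\dots,t\}$, $g(v)=|\{j:v\in\sigma_j\}|$, and the functions that occur are those that attain the value $t$. There are $(t+1)^n-t^n$ of them, so the Hilbert series is $(1-s)P_n(s)$ with $P_n(s)=\sum_t(t+1)^ns^t$. We have $P_1=(1-s)^{-2}$ and $P_n=(sP_{n-1})'$. If $P_{n-1}=E_{n-1}/(1-s)^n$, then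
\[
(1-s)^{n+1}P_n=(1-s)(sE_{n-1})'+nsE_{n-1},
\]
and the coefficient of $s^i$ on the right is $(i+1)E(n-1,i)-iE(n-1,i-1)+nE(n-1,i-1)=E(n,i)$ by \eqref{eq:rec}.

(b) Sort the monomials by their top, apply (a) and multiply by $(1-s)^d$.

(c) We induct on $n$. We have $D_n(0)=1$. Let $1\le j\le\frac{n-1}2$, and write $a_i=E(n-1,i)$. By \eqref{eq:rec},
\[
D_n(j)=(j+1)a_j+(n-2j)a_{j-1}-(n-j+1)a_{j-2}=(j+1)D_{n-1}(j)+(n-j+1)D_{n-1}(j-1).
\]
By induction $D_{n-1}(j-1)>0$, and $D_{n-1}(j)>0$ if $j\le\frac{n-2}2$. In the remaining case $j=\frac{n-1}2$, symmetry gives $a_j=a_{n-2-j}=a_{j-1}$, so $D_{n-1}(j)=0$.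
\end{proof}

\section{Complexes whose middle map has neither property}\label{sec:neg}

A linear form preserves every ideal of $A$ and acts on every quotient. If an ideal shrinks from degree $i$ to degree $i+1$ while the quotient grows, then $\omega$ can be neither injective nor surjective, whatever the total dimensions are. A subcomplex provides such an ideal with computable dimensions. In this section $k$ is an arbitrary field.

\begin{lemma}\label{lem:obstr}
Let $\Gamma_1\subseteq\Gamma$ be complexes of the same dimension, both CM over $k$, and let $c_i=h_i(\Gamma)-h_i(\Gamma_1)$. For every l.s.o.p.\ $\Theta$ of $k[\Gamma]$ and every linear form $\omega$, the map $\omega\colon A_i\to A_{i+1}$ on $A=k[\Gamma]/\Theta$ satisfies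
\[
\dim\ker\ge c_i-c_{i+1},\qquad\dim\operatorname{coker}\ge h_{i+1}(\Gamma_1)-h_i(\Gamma_1).
\]
\end{lemma}

\begin{proof}
Let $I$ be the kernel of $k[\Gamma]\to k[\Gamma_1]$ and $A^{(1)}=k[\Gamma_1]/\Theta$. As a quotient of $A$, the ring $A^{(1)}$ is finite-dimensional, and the two complexes have the same dimension, so $\Theta$ is an l.s.o.p.\ of $k[\Gamma_1]$. It is regular on $k[\Gamma_1]$ by (F1). Lemma~\ref{lem:reduce}(b) gives the exact sequence $0\to I/\Theta I\to A\to A^{(1)}\to0$, and $\dim(I/\Theta I)_i=c_i$. Since $\omega$ maps the subspace $(I/\Theta I)_i$ of $A_i$ into $(I/\Theta I)_{i+1}$, the first bound follows. The cokernel of $\omega$ on $A$ surjects onto the cokernel of $\omega\colon A^{(1)}_i\to A^{(1)}_{i+1}$, which gives the second.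
\end{proof}

\begin{example}\label{ex:whisker}
Let $\Gamma_1=\Sigma(4,2)$ be the complete graph on four vertices and let $\Gamma$ be $\Gamma_1$ with a pendant edge attached. Both are CM by Lemma~\ref{lem:glue}. A graph has $h=(1,f_0-2,f_1-f_0+1)$, so $h(\Gamma_1)=(1,2,3)$, $h(\Gamma)=(1,3,3)$ and $(c_0,c_1,c_2)=(0,1,0)$. The map $A_1\to A_2$ has a kernel coming from the pendant edge and a cokernel coming from $\Gamma_1$. So $\Gamma$ is not weak Lefschetz.
\end{example}

After subdivision this example disappears: for a graph $\Delta_1$, Lemma~\ref{lem:euler}(b) gives $h(\operatorname{sd}\Delta_1)=(1,f_0+f_1-2,f_1-f_0+1)$, and $h_2\le h_1$ because $f_0\ge2$. One dimension higher it survives. For $d=3$, Lemma~\ref{lem:euler}(b) reads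
\begin{equation}\label{eq:d3}
h(\operatorname{sd}\Delta)=(1,\ f_0+f_1+f_2-3,\ 4f_2-2f_0+3,\ f_2-f_1+f_0-1).
\end{equation}
Attaching a triangle along an edge adds $(1,2,1)$ to $(f_0,f_1,f_2)$ and hence $(0,4,2,0)$ to the $h$-vector of the subdivision, a drop from degree $1$ to degree $2$. It remains to find a base complex whose subdivision has $h_1<h_2$. The boundary of a tetrahedron, with $f=(4,6,4)$, gives $(1,11,11,1)$ and just fails. Two of them suffice.

\begin{proposition}\label{prop:six}
Let $\Delta_1=\partial\{a,b,c,p\}\cup\partial\{a,b,c,q\}$ and $\Delta=\Delta_1\cup2^{\{a,b,v\}}$, where $a,b,c,p,q,v$ are six distinct vertices. Then $\Delta$ is CM over every field. For every field $k$, every l.s.o.p.\ $\Theta$ of $k[\operatorname{sd}\Delta]$ and every linear form $\omega$, the map $\omega\colon A_1\to A_2$ is neither injective nor surjective. So $\operatorname{sd}\Delta$ is not weak Lefschetz over any field.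
\end{proposition}

\begin{proof}
The two tetrahedron boundaries meet in the triangle $2^{\{a,b,c\}}$, and $2^{\{a,b,v\}}$ meets $\Delta_1$ in the edge $2^{\{a,b\}}$. By Lemma~\ref{lem:glue}, $\Delta_1$ and $\Delta$ are CM, and by (F5) so are their subdivisions. We have $f(\Delta_1)=(5,9,7)$ and $f(\Delta)=(6,11,8)$, so \eqref{eq:d3} gives
\[
h(\operatorname{sd}\Delta_1)=(1,18,21,2),\qquad h(\operatorname{sd}\Delta)=(1,22,23,2).
\]
Lemma~\ref{lem:obstr} for $\operatorname{sd}\Delta_1\subseteq\operatorname{sd}\Delta$ gives a kernel of dimension at least $4-2=2$ and a cokernel of dimension at least $21-18=3$.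
\end{proof}

In general we take as base a complex with many facets, so that the shifted polynomial $sE_d(s)$ dominates its $h$-vector, and we attach simplices along a single face of codimension one.

\begin{proof}[Proof of Theorem~\ref{thm:neg}]
Let $n\ge d$, let $\Delta_1=\Sigma(n,d)$, let $G\subseteq[n]$ with $|G|=d-1$, and let
\[
\Delta=\Delta_1\cup\bigcup_{l=1}^{c}2^{G\cup\{v_l\}}
\]
with new vertices $v_1,\dots,v_c$. Each new simplex meets the union of the previous pieces in $2^G$. By Lemma~\ref{lem:glue} and (F5), the complexes $\Delta_1$, $\Delta$ and their subdivisions are CM over every field. We apply Lemma~\ref{lem:obstr} to $\operatorname{sd}\Delta_1\subseteq\operatorname{sd}\Delta$ with $i=m$.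

\emph{The cokernel.} By Lemma~\ref{lem:euler}(b), with $f_{j-1}(\Delta_1)=\binom nj$, the difference $h_{m+1}(\operatorname{sd}\Delta_1)-h_m(\operatorname{sd}\Delta_1)$ is a polynomial in $n$. The term $j=d$ contributes $\binom nd\bigl(E(d,m)-E(d,m-1)\bigr)=\binom ndD_d(m)$, and the other terms have degree at most $d-1$ in $n$. Since $m=\frac{d-1}2$, Lemma~\ref{lem:euler}(c) gives $D_d(m)>0$. We choose $n$ so large that the difference is at least $c$.

\emph{The kernel.} The monomials of $k[\operatorname{sd}\Delta]$ that are not in $k[\operatorname{sd}\Delta_1]$ are those whose top contains some $v_l$. For fixed $l$ they are the monomials of $k[\operatorname{sd}2^{G\cup\{v_l\}}]$ that are not in $k[\operatorname{sd}2^G]$. By Lemma~\ref{lem:euler}(a), $\sum_ic_is^i=c\,\bigl(E_d(s)-(1-s)E_{d-1}(s)\bigr)$. Write $a_i=E(2m,i)$. Then $c_i=c\,b_i$ with $b_i=E(d,i)-a_i+a_{i-1}$, and symmetry gives $a_m=a_{m-1}$ and $a_{m+1}=a_{m-2}$. By \eqref{eq:rec},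
\begin{align*}
b_m&=E(d,m)=(m+1)a_m+(m+1)a_{m-1}=(2m+2)a_m,\\
b_{m+1}&=(m+2)a_{m+1}+ma_m-a_{m+1}+a_m=(m+1)a_{m+1}+(m+1)a_m.
\end{align*}
Hence $b_m-b_{m+1}=(m+1)(a_m-a_{m+1})=(m+1)(a_{m-1}-a_{m-2})=(m+1)D_{2m}(m-1)$, which is positive by Lemma~\ref{lem:euler}(c). So $c_m-c_{m+1}\ge c$.
\end{proof}

\section{Edge contractions}\label{sec:contr}

From now on $k$ is infinite. A property holds for \emph{general} tuples of linear forms in $S_1^{\,p}$ if it holds on a nonempty Zariski open subset. Since $k$ is infinite, finitely many nonempty open subsets have nonempty intersection. The preimage of a nonempty open set under a surjective linear map is nonempty and open. So a property that holds for general $(\theta_1,\dots,\theta_p)$ still holds in general when further forms are added to the tuple, or when variables acting as zero are added to $S$. The next lemma says that one good choice of linear forms makes the general choice good.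

\begin{lemma}\label{lem:open}
Let $M$ be a finitely generated graded $S$-module, $r\ge\dim M$ and $i\le j$. Consider $(\Theta,\omega)=(\theta_1,\dots,\theta_r,\omega)\in S_1^{\,r+1}$ and the map $\mu=\omega^{j-i}\colon(M/\Theta M)_i\to(M/\Theta M)_j$.
\begin{enumerate}
\item[(a)] The condition $\dim_kM/\Theta M<\infty$ is open and nonempty.
\item[(b)] The condition that $\mu$ is surjective is open.
\item[(c)] If $M$ is CM of dimension $r$, the condition that $\Theta$ is an l.s.o.p.\ and $\mu$ is injective is open.
\end{enumerate}
\end{lemma}

\begin{proof}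
A lower bound on the rank of a matrix whose entries are polynomials in the parameters is an open condition: some minor must be nonzero.
(a) Let $M$ be generated in degrees at most $g$. Then $M/\Theta M$ is finite-dimensional if and only if $\Theta M_{l-1}=M_l$ for some $l\ge g$, that is, the map $M_{l-1}^r\to M_l$ given by $\Theta$ is surjective. This is a union of open conditions, and it is nonempty by (F4).
(b) Surjectivity of $\mu$ means that the map $\psi\colon M_{j-1}^r\oplus M_i\to M_j$ given by $\Theta$ and $\omega^{j-i}$ is surjective.
(c) For an l.s.o.p.\ the numbers $h_l=\dim(M/\Theta M)_l$ do not depend on $\Theta$ by (F1), and the image of $\mu$ has dimension $\operatorname{rank}\psi-(\dim M_j-h_j)$. So $\mu$ is injective if and only if $\operatorname{rank}\psi\ge\dim M_j-h_j+h_i$.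
\end{proof}

\begin{definition}
A complex $\Gamma$ of dimension $e-1$, $e\ge0$, is \emph{strong Lefschetz} (SL) if it is CM over $k$ and there are an l.s.o.p.\ $\Theta$ and a linear form $\omega$ such that $\omega^{e-2i}\colon A_i\to A_{e-i}$ is bijective for $0\le i\le e/2$, where $A=k[\Gamma]/\Theta$. By Lemma~\ref{lem:open}, general $(\Theta,\omega)$ then have this property.
\end{definition}

We will deduce the SL property of a complex from that of a degeneration. Semicontinuity only bounds the dimensions of the nearby Artinian reductions from above. The following lemma supplies the matching lower bound.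

\begin{lemma}\label{lem:mult}
Let $\dim\Gamma=e-1$ and let $\Theta$ be an l.s.o.p.\ of $R=k[\Gamma]$. Then $\dim_kR/\Theta\ge f_{e-1}(\Gamma)$, with equality if and only if $R$ is CM.
\end{lemma}

\begin{proof}
Let $P=k[t_1,\dots,t_e]$ act on $R$ through $t_j\mapsto\theta_j$. By the graded Nakayama lemma, $R$ is generated over $P$ by $N=\dim_kR/\Theta$ homogeneous elements. Choose among them $\rho=\operatorname{rank}_PR$ elements that are independent over $P$. They generate a free submodule whose quotient $T$ is torsion, so $\dim T<e$ and $(1-s)^e\operatorname{Hilb}(T)$ vanishes at $s=1$. Evaluating $(1-s)^e\operatorname{Hilb}(R)$ at $s=1$ gives $\rho=\sum_ih_i(\Gamma)=f_{e-1}(\Gamma)$, and $\rho\le N$. If $\rho=N$, the kernel of $P^N\to R$ is torsion-free of rank $0$, hence zero. Then $R$ is free over $P$, the sequence $\Theta$ is regular, and $R$ is CM. Conversely, if $R$ is CM, then $N=\sum_ih_i(\Gamma)$ by (F1).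
\end{proof}

Let $\{a,b\}$ be an edge of $\Gamma$. In what follows $F$ ranges over sets of vertices that contain neither $a$ nor $b$, and we write $F\cup a$ for $F\cup\{a\}$. The \emph{link} of the edge is $L=\{F:F\cup\{a,b\}\in\Gamma\}$. The \emph{contraction} $\Gamma'$ identifies $a$ and $b$ to a new vertex $z$: its faces are the sets $F\in\Gamma$ and the sets $F\cup z$ with $F\cup a\in\Gamma$ or $F\cup b\in\Gamma$. The edge satisfies the \emph{link condition} if
\begin{equation}\label{eq:LC}
F\cup a\in\Gamma\ \text{ and }\ F\cup b\in\Gamma\quad\Longrightarrow\quad F\cup\{a,b\}\in\Gamma .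
\end{equation}

The idea is to let the hyperplanes $x_a=0$ and $x_b=0$ collide. Substitute $x_a=tz-y$, $x_b=y$. For $t\ne0$ this is a change of coordinates, and at $t=0$ we obtain a monomial ideal built from $\Gamma'$ and $L$.

\begin{example}\label{ex:square}
Let $\Gamma$ be the $4$-cycle with edges $ab$, $bp$, $pq$, $qa$, so $I_\Gamma=(x_ax_p,x_bx_q)$. The substitution gives $J_t=((tz-y)x_p,\,yx_q)$. Setting $t=0$ in these two generators gives $(yx_p,yx_q)$, whose quotient has dimension $3$, which is too large. But for $t\ne0$ the ideal $J_t$ also contains $zx_px_q=t^{-1}\bigl((tz-y)x_p\cdot x_q+yx_q\cdot x_p\bigr)$. With this redundant generator included, we get $J_0=(yx_p,yx_q,zx_px_q)$, the ideal of the triangle $zpq$ with the pendant edge $zy$ (Figure~\ref{fig:deg}). The triangle is $\Gamma'$, with $h=(1,1,1)$. The link $L=\{\emptyset\}$ has $h=(1)$, which shifted by one is $(0,1,0)$. The two vectors have the same center, and their sum is $h(\Gamma)=(1,2,1)$.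
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\draw (0,1)--(0,0)--(1,0)--(1,1);
\draw[very thick] (0,1)--(1,1);
\draw[->] (1.7,0.5)--(2.7,0.5);
\node[above] at (2.2,0.5) {$t\to0$};
\draw (3.9,0.75)--(3.4,0)--(4.4,0)--(3.9,0.75);
\draw[very thick] (3.9,0.75)--(3.9,1.4);
\foreach \p in {(0,0),(1,0),(0,1),(1,1),(3.4,0),(4.4,0),(3.9,0.75),(3.9,1.4)} \fill \p circle (1.5pt);
\node[left] at (0,1) {$a$}; \node[right] at (1,1) {$b$};
\node[left] at (0,0) {$q$}; \node[right] at (1,0) {$p$};
\node[left] at (3.4,0) {$q$}; \node[right] at (4.4,0) {$p$};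
\node[right] at (3.9,0.8) {$z$}; \node[right] at (3.9,1.4) {$y$};
\end{tikzpicture}
\caption{Under $x_a=tz-y$, $x_b=y$, the ring of the $4$-cycle degenerates to the ring of a triangle with a pendant edge. The triangle is the contraction of the edge $ab$, and the pendant edge $zy$ replaces $ab$.}
\label{fig:deg}
\end{figure}

\begin{proposition}\label{prop:contr}
Let $\dim\Gamma=e-1$ with $e\ge2$, and let $\{a,b\}$ be an edge of $\Gamma$ that satisfies \eqref{eq:LC}. If the contraction $\Gamma'$ is SL of dimension $e-1$ and the link $L$ is SL of dimension $e-3$, then $\Gamma$ is SL.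
\end{proposition}

\begin{proof}
Let $S=k[z,y,x_v:v\ne a,b]$. For $t\in k$ let $J_t\subseteq S$ be generated by
\[
x^F\ (F\notin\Gamma),\quad (tz-y)x^F\ (F\cup a\notin\Gamma),\quad yx^F\ (F\cup b\notin\Gamma),\quad zx^F\ (F\cup a\notin\Gamma\text{ and }F\cup b\notin\Gamma).
\]

\emph{Step 1: $S/J_t\cong k[\Gamma]$ for $t\ne0$.} If $F\cup\{a,b\}\notin\Gamma$, then by \eqref{eq:LC} one of $F\cup a$, $F\cup b$ is a nonface, so the generator $x_ax_bx^F$ of $I_\Gamma$ is redundant. The invertible substitution $x_a\mapsto tz-y$, $x_b\mapsto y$ therefore carries $I_\Gamma$ onto the ideal generated by the first three families. That ideal contains the fourth family, since $tzx^F=(tz-y)x^F+yx^F$.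

\emph{Step 2: the structure of $S/J_0$.} By \eqref{eq:LC}, $F\notin L$ if and only if $F\cup a\notin\Gamma$ or $F\cup b\notin\Gamma$. So $J_0$ is the monomial ideal generated by the first and fourth families, which are the generators of $I_{\Gamma'}$, and by the monomials $yx^F$ with $F\notin L$. Thus $S/(J_0,y)=k[\Gamma']$. The colon ideal $J_0:y$ is generated by the first and fourth families and the $x^F$ with $F\notin L$. The latter suffice, because every $F$ that occurs in the first or fourth family lies outside $L$. So $S/(J_0:y)=k[L][z,y]$, and multiplication by $y$ gives the exact sequence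
\[
0\to k[L][z,y](-1)\to S/J_0\to k[\Gamma']\to0,
\]
where $(-1)$ raises degrees by one. Both ends are CM of dimension $e$.

\emph{Step 3: the Lefschetz maps at $t=0$.} If $(\Theta_L,\omega_L)$ witnesses that $L$ is SL, then $(\Theta_L,z,y)$ is an l.s.o.p.\ of $k[L][z,y]$ with quotient $k[L]/\Theta_L$. By Lemma~\ref{lem:open} we can fix $(\Theta,\omega)\in S_1^{\,e+1}$ such that $\Theta$ is an l.s.o.p.\ of both ends, $\omega^{e-2i}\colon A'_i\to A'_{e-i}$ is bijective on $A'=k[\Gamma']/\Theta$ for $0\le i\le e/2$, and $\omega^{e-2-2j}\colon B_j\to B_{e-2-j}$ is bijective on $B=k[L][z,y]/\Theta$ for $0\le j\le(e-2)/2$. Put $C_t=S/(J_t+\Theta)$. By Lemma~\ref{lem:reduce}(b),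
\[
0\to B(-1)\to C_0\to A'\to0
\]
is exact. The map $\omega^{e-2i}$ from degree $i$ to degree $e-i$ on $B(-1)$ is $B_{i-1}\to B_{e-1-i}$. For $i\ge1$ this is the bijection with $j=i-1$, and for $i=0$ both spaces vanish, since $\dim B_l=h_l(L)=0$ for $l>e-2$. Hence $\omega^{e-2i}\colon(C_0)_i\to(C_0)_{e-i}$ is bijective for $0\le i\le e/2$. Also $(C_0)_l=0$ for $l>e$.

\emph{Step 4: counting facets.} By (F1) and \eqref{eq:hilb}, $\dim C_0=f_{e-1}(\Gamma')+f_{e-3}(L)$. We claim that this equals $f_{e-1}(\Gamma)$. Faces of $\Gamma$ of size $e$ that contain $a$ and $b$ correspond to faces of $L$ of size $e-2$. The other faces of size $e$ map onto the faces of size $e$ of $\Gamma'$ by replacing $a$ or $b$ with $z$. This map is injective: if $F\cup a$ and $F\cup b$ were both faces of size $e$, then \eqref{eq:LC} would give a face of size $e+1$.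

\emph{Step 5: passing to $t\ne0$.} In each degree $l$, the space $(J_t+\Theta)_l$ is the image of a linear map from a fixed finite-dimensional space to $S_l$, given by the listed generators and by $\Theta$, with matrix entries polynomial in $t$. A minor that is nonzero at $t=0$ vanishes for only finitely many $t$. So for all but finitely many $t$ we have $\dim(C_t)_l\le\dim(C_0)_l$ for $0\le l\le e+1$ and, for the same reason, $(J_t+\Theta)_{e-i}+\omega^{e-2i}S_i=S_{e-i}$ for $0\le i\le e/2$. Since $k$ is infinite, there is such a $t\ne0$. Then $(C_t)_{e+1}=0$, so $\Theta$ is an l.s.o.p.\ of $S/J_t\cong k[\Gamma]$, and Lemma~\ref{lem:mult} and Step 4 give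
\[
f_{e-1}(\Gamma)\le\dim C_t\le\dim C_0=f_{e-1}(\Gamma).
\]
Therefore $k[\Gamma]$ is CM and $\dim(C_t)_l=\dim(C_0)_l$ for all $l$. The maps $\omega^{e-2i}\colon(C_t)_i\to(C_t)_{e-i}$ are surjections between spaces of equal dimension, hence bijective.
\end{proof}

The link condition is used in Steps 1, 2 and 4. For an edge of the boundary of a triangle it fails, and so does the count in Step 4: the contraction is a single edge, the link is $\{\emptyset\}$, and $1+1\ne3$.

\section{The subdivided simplex}\label{sec:simplex}

We want to apply Proposition~\ref{prop:contr} to $\operatorname{sd}\partial V$ by induction. Neither the contraction nor the link of an edge is in general the subdivision of a simplex boundary, so we need a larger class that is closed under both operations. For $V=\{1,2,3\}$, the complex $\operatorname{sd}\partial V$ is the hexagon $1,12,2,23,3,13$. Contracting the edge from $12$ to $1$ gives the pentagon $1,2,23,3,13$, in which the edge $12$ is no longer subdivided, and two more steps lead to the triangle $\partial V$. The intermediate complexes are described by the family $U$ of faces that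 still carry a barycenter.

Let $V$ be a nonempty finite set, let $\mathcal P(V)=\{H\subsetneq V:|H|\ge2\}$, and let $U\subseteq\mathcal P(V)$ be \emph{up-closed}: if $G\in U$ and $G\subseteq G'\in\mathcal P(V)$, then $G'\in U$. The complex $X(V,U)$ has as faces the disjoint unions $F\sqcup C$, written $(F,C)$, where
\[
F\subsetneq V,\qquad F\notin U,\qquad C=\{G_1\subsetneq\dots\subsetneq G_r\}\subseteq U,\qquad F\subseteq G_1\ \text{ if } r\ge1 .
\]
Its vertex set is $V\sqcup U$ if $|V|\ge2$, and $X(V,U)=\{\emptyset\}$ if $|V|=1$. The family is closed under subsets: if $F'\subseteq F\subsetneq V$ and $F'\in U$, then $F\in U$. Since $F\subsetneq G_1\subsetneq\dots\subsetneq G_r\subsetneq V$, a face has at most $|V|-1$ elements. This bound is attained. Take a flag $\emptyset=F_0\subsetneq F_1\subsetneq\dots\subsetneq F_{|V|-1}\subsetneq V$ with $|F_j|=j$. Its members in $U$ are $F_{j+1},\dots,F_{|V|-1}$ for some $j$, and $(F_j,\{F_{j+1},\dots,F_{|V|-1}\})$ is a face with $|V|-1$ elements. So $X(V,U)$ has $e=|V|-1$. At the extremes, $X(V,\emptyset)=\partial V$, while for $U=\mathcal P(V)$ we have $|F|\le1$ and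 $X(V,\mathcal P(V))=\operatorname{sd}\partial V$, with $v$ standing for $\{v\}$.

\begin{theorem}\label{thm:X}
Every finite join $\Gamma=X(V_1,U_1)*\dots*X(V_s,U_s)$ is SL. In particular, $\operatorname{sd}\partial V$ is SL with $e=|V|-1$.
\end{theorem}

\begin{proof}
We induct on the number of vertices of $\Gamma$. Factors with $|V_i|=1$ are $\{\emptyset\}$ and can be dropped. If no factor remains, then $k[\Gamma]=k$ and $e=0$, and the claim holds. So let $s\geq1$ and $|V_i|\ge2$ for all $i$.

Suppose $\Gamma=\Gamma_1*\Lambda$ and $\{a,b\}$ is an edge of $\Gamma_1$ that satisfies \eqref{eq:LC}, with contraction $\Gamma_1'$ and link $L_1$. A set is a face of $\Gamma$ if and only if its two parts are faces of $\Gamma_1$ and $\Lambda$. Hence the edge satisfies \eqref{eq:LC} in $\Gamma$, with contraction $\Gamma_1'*\Lambda$ and link $L_1*\Lambda$, and the number $e$ is additive under joins. Contraction and link have fewer vertices than $\Gamma$. By Proposition~\ref{prop:contr} and induction, it suffices to find, in one factor or in a join of two factors, an edge that satisfies \eqref{eq:LC} and whose contraction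 and link are joins of complexes $X(\cdot,\cdot)$, with the same $e$ and with $e$ smaller by two, respectively. We do this in Cases 1 and 2; Case 3 is direct.

\emph{Case 1: some $U_i\ne\emptyset$.} Write $X=X(V,U)$ for this factor. Let $H$ be an inclusion-minimal member of $U$ and $a\in H$. Then $(\{a\},\{H\})$ is an edge. By minimality, no proper subset of $H$ lies in $U$, and $H$ is the smallest member of any chain in $U$ that contains it. Let $U'=U\setminus\{H\}$, which is up-closed for the same reason. Below, $C\subseteq U'$ and $F_0\subseteq V\setminus a$.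

\emph{Link condition.} If $(F_0\cup a,C)$ and $(F_0,C\cup H)$ are faces, then $F_0\cup a\notin U$ by the first, while by the second $F_0\cup a\subseteq H$ and $C\cup H$ is a chain with smallest member $H$. So $(F_0\cup a,C\cup H)$ is a face.

\emph{Contraction.} We call the new vertex $a$ and show that the contraction is $X(V,U')$. A pair $(F_0,C)$ has $F_0\ne H$, so $F_0\notin U$ if and only if $F_0\notin U'$; the faces that avoid $a$ agree. A pair $(F,C)$ with $F=F_0\cup a$ lies in the contraction if and only if $(F,C)\in X$ or $(F_0,C\cup H)\in X$. The second condition says that $F\subseteq H$ and $C$ is a chain of sets strictly containing $H$. If $F\subsetneq H$, it implies $(F,C)\in X$. So the faces through $a$ are the pairs $(F,C)\in X$ with $a\in F$ and $H\notin C$, which are the faces of $X(V,U')$ with $a\in F\ne H$, together with the pairs $(H,C)$ with $C$ a chain in $U'$ above $H$, which are the faces of $X(V,U')$ with $F=H$.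

\emph{Link.} The pair $(F_0\cup a,C\cup H)$ is a face if and only if $F_0\subsetneq H\setminus a$ and $C$ is a chain of sets strictly between $H$ and $V$; all such sets lie in $U$. Through $G\mapsto G\setminus H$, these chains form $\operatorname{sd}\partial(V\setminus H)$. So the link is $\partial(H\setminus a)*\operatorname{sd}\partial(V\setminus H)$, with $e=(|H|-2)+(|V|-|H|-1)=(|V|-1)-2$.

\emph{Case 2: all $U_i=\emptyset$ and $s\ge2$.} Take $a\in V_1$, $b\in V_2$, and put $W_1=V_1\setminus a$, $W_2=V_2\setminus b$. In $\partial V_1*\partial V_2$, every $F\subseteq W_1\cup W_2$ is a face, $F\cup a$ is a face if and only if $W_1\not\subseteq F$, $F\cup b$ is a face if and only if $W_2\not\subseteq F$, and $F\cup\{a,b\}$ is a face if and only if both hold. So \eqref{eq:LC} holds, and the link is $\partial W_1*\partial W_2$, with $e=|V_1|+|V_2|-4$. In the contraction, $F\cup z$ is a face unless $F=W_1\cup W_2$, so the contraction is $\partial(W_1\cup W_2\cup z)$, with $e=|V_1|+|V_2|-2$.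

\emph{Case 3: $\Gamma=\partial V$ with $|V|=q\ge2$.} The ring $k[x_1,\dots,x_q]/(x_1\cdots x_q)$ is CM and $e=q-1$. For $\Theta=(x_i-x_q)_{i<q}$ the quotient is $k[y]/(y^q)$, and $\omega=y$ works.
\end{proof}

\begin{corollary}\label{cor:simplex}
Let $|F|=r\ge1$. Then $k[\operatorname{sd}2^F]$ is CM of dimension $r$, and for general $(\theta_1,\dots,\theta_r,\omega)$ the following hold for $A^F=k[\operatorname{sd}2^F]/\Theta$.
\begin{enumerate}
\item[(a)] The map $\omega^{r-1-2i}\colon A^F_i\to A^F_{r-1-i}$ is bijective for $0\le i\le\frac{r-1}2$.
\item[(b)] The map $\omega\colon A^F_{q-1}\to A^F_q$ is surjective for all $q\ge r/2$.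
\end{enumerate}
\end{corollary}

\begin{proof}
The complex $\operatorname{sd}2^F$ is the cone with apex $F$ over $\operatorname{sd}\partial F$, so $k[\operatorname{sd}2^F]=k[\operatorname{sd}\partial F][x_F]$ is CM. If $(\Theta_\partial,\omega)$ witnesses Theorem~\ref{thm:X} for $\operatorname{sd}\partial F$, then (a) holds for $((\Theta_\partial,x_F),\omega)$, and by Lemma~\ref{lem:open} it holds in general, with $\Theta$ an l.s.o.p. For (b), let $r/2\le q\le r-1$ and $i=r-1-q$. Then $r-1-2i=2q+1-r\ge1$, so the surjection $\omega^{r-1-2i}\colon A^F_i\to A^F_q$ factors through $\omega\colon A^F_{q-1}\to A^F_q$. For $q\ge r$ we have $A^F_q=0$ by Lemma~\ref{lem:euler}(a).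
\end{proof}

\section{Surjectivity in high degrees}\label{sec:surj}

Let $\Delta$ be any complex of dimension $d-1$ and $S=k[x_\sigma:\emptyset\ne\sigma\in\Delta]$. Let $\Delta'$ be the subcomplex of faces with at most $d-1$ elements, and let $K\subseteq k[\operatorname{sd}\Delta]$ be spanned by the monomials whose top has $d$ elements. If $\tau(u)=F$ with $|F|=d$, then $x_\rho u=0$ unless $\rho\subseteq F$, because no face strictly contains $F$. So $K$ is an ideal, and as $S$-modules
\begin{equation}\label{eq:K}
K=\bigoplus_{|F|=d}x_F\,k[\operatorname{sd}2^F]\cong\bigoplus_{|F|=d}k[\operatorname{sd}2^F](-1),\qquad k[\operatorname{sd}\Delta]/K=k[\operatorname{sd}\Delta'].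
\end{equation}

\begin{example}\label{ex:graph}
Let $\Delta$ be a graph, so $d=2$ and $\Theta=(\theta_1,\theta_2)$. Then $k[\operatorname{sd}\Delta']$ is the ring of the vertex set, spanned in degree $2$ by the squares $x_v^2$. If all coefficients of $\theta_1$ are nonzero, then $\theta_1x_v$ is a nonzero multiple of $x_v^2$ in this ring, so its reduction modulo $\Theta$ vanishes in degree $2$, and $A_2$ is the image of $(K/\Theta K)_2=\bigoplus_Fx_FA^F_1$. For an edge $F=\{u,v\}$, the space $A^F_1$ is the quotient of the span of $x_u,x_v,x_F$ by the restrictions of $\theta_1,\theta_2$. If these and the restriction of $\omega$ are independent, $A^F_1$ is spanned by $\omega$. So $A_2$ is spanned by the elements $\omega x_F$, and $A_1\to A_2$ is surjective. For general forms $A_0\to A_1$ is injective, since $\omega\notin(\Theta)$, and the later maps are surjective by the argument in Section~\ref{sec:intro}. Hence $\operatorname{sd}\Delta$ is weak Lefschetz.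
\end{example}

\begin{proposition}\label{prop:surj}
Let $\Delta$ be any complex of dimension $d-1$, $d\ge0$. For general $(\theta_1,\dots,\theta_d,\omega)$, the map $\omega\colon A_i\to A_{i+1}$ on $A=k[\operatorname{sd}\Delta]/\Theta$ is surjective for all $i\ge d/2$.
\end{proposition}

\begin{proof}
We induct on $d$. For $d=0$ we have $A=k$, and all targets vanish. Let $d\ge1$, so that $\dim\Delta'=d-2$. By \eqref{eq:K} and right exactness,
\[
\bigoplus_{|F|=d}A^F(-1)\to A\to Q\to0,\qquad Q=k[\operatorname{sd}\Delta']/\Theta,
\]
is exact. Take $(\Theta,\omega)$ such that Corollary~\ref{cor:simplex} holds for each $F$ with $|F|=d$ and the induction hypothesis holds for $\Delta'$ and $(\theta_1,\dots,\theta_{d-1},\omega)$; general tuples do this. Let $i\ge d/2$. On the left, $\omega$ from degree $i$ to $i+1$ is the sum of the maps $A^F_{i-1}\to A^F_i$, which are surjective by Corollary~\ref{cor:simplex}(b). On $Q$, a quotient of $k[\operatorname{sd}\Delta']/(\theta_1,\dots,\theta_{d-1})$, it is surjective because $i\ge(d-1)/2$. Given $\alpha\in A_{i+1}$, choose $\alpha'\in A_i$ such that $\alpha-\omega\alpha'$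 maps to $0$ in $Q$. Then $\alpha-\omega\alpha'$ is the image of an element of degree $i+1$ on the left, and this element is a multiple of $\omega$. So $\alpha\in\omega A_i$.
\end{proof}

Only right exactness was used, which is why no Cohen--Macaulay hypothesis is needed.

\section{Injectivity in low degrees}\label{sec:inj}

Let $\Delta$ be CM of dimension $d-1$ and let $S$ be as in Section~\ref{sec:surj}. By Corollary~\ref{cor:simplex}(a), part (1) of Theorem~\ref{thm:pos} follows once the restriction map $A_i\to\bigoplus_{|F|=d}A^F_i$ is injective for $i\le\frac{d-1}2$. Some bound on $i$ is necessary. For the boundary of the tetrahedron, $A$ has Hilbert function $(1,11,11,1)$ and each of the four $A^F$ has $(1,4,1)$, so in degree $2$ the map goes from dimension $11$ to dimension $4$.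

The kernel of the restriction map is governed by the cokernel $M'$ of $k[\operatorname{sd}\Delta]\to\bigoplus_Fk[\operatorname{sd}2^F]$, which has dimension at most $d-1$, and we need a Lefschetz statement for $M'$. This suggests induction on the dimension, but $M'$ is not a Stanley--Reisner ring. At a monomial $u$ it is the space $k^{\{F\supseteq\tau(u)\}}/k$; for a graph and $u=x_v^j$, this is $k^{\{\text{edges at }v\}}$ modulo the diagonal. This space depends only on the top of $u$. We therefore allow an arbitrary vector space at each face.

\begin{definition}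
A \emph{diagram} $\mathcal D$ on $\Delta$ consists of finite-dimensional $k$-vector spaces $\mathcal D(\sigma)$ for all $\sigma\in\Delta$, including $\emptyset$, and linear maps $\mathcal D(\sigma)\to\mathcal D(\tau)$, $f\mapsto f|_\tau$, for $\sigma\subseteq\tau$, such that $f|_\sigma=f$ and $(f|_\rho)|_\tau=f|_\tau$ for $\sigma\subseteq\rho\subseteq\tau$. A map of diagrams is a family of linear maps, one for each face, that commutes with these maps. Put
\[
M(\mathcal D)=\bigoplus_uu\otimes\mathcal D(\tau(u)),
\]
where $u$ runs over the monomials of $S$ with chain support, graded by $\deg u$, and let $x_\rho(u\otimes f)=x_\rho u\otimes f|_{\tau(x_\rho u)}$ if $x_\rho u$ has chain support and $x_\rho(u\otimes f)=0$ otherwise.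
\end{definition}

\begin{lemma}\label{lem:diag}
\begin{enumerate}
\item[(a)] $M(\mathcal D)$ is a finitely generated graded $S$-module.
\item[(b)] Kernels and cokernels of maps of diagrams, taken face by face, are diagrams, and $M(\cdot)$ takes short exact sequences of diagrams to short exact sequences of modules.
\item[(c)] If $\mathcal D(\sigma)=0$ whenever $|\sigma|>r$, then $\dim M(\mathcal D)\le r$.
\item[(d)] The constant diagram, with $k$ at every face and identity maps, gives $k[\operatorname{sd}\Delta]$. For $F\in\Delta$ let $k_F(\sigma)=k$ for $\sigma\subseteq F$ and $k_F(\sigma)=0$ otherwise, with identity maps between nonzero spaces. Then $M(k_F)=k[\operatorname{sd}2^F]$.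
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $x_\rho(x_\pi(u\otimes f))$ equals $x_\rho x_\pi u\otimes f|_{\tau(x_\rho x_\pi u)}$ if $x_\rho x_\pi u$ has chain support, and $0$ otherwise. This is symmetric in $\rho$ and $\pi$, so the variables commute. If $u=u'u_0$ with $u_0$ squarefree of the same support as $u$, then $u\otimes f=u'(u_0\otimes f)$, and there are finitely many $u_0$.
(b) Exactness is checked at each monomial $u$, where it is exactness at the face $\tau(u)$.
(c) The module is annihilated by $x_\rho x_\pi$ for incomparable $\rho,\pi$ and by $x_\rho$ for $|\rho|>r$, since then $\tau(x_\rho u)\supseteq\rho$ has more than $r$ elements. So it is a module over the ring of the complex of chains of nonempty faces of size at most $r$, which has dimension at most $r$.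
(d) In both cases the elements $u\otimes1$ correspond to the monomial basis, and the variables act in the same way.
\end{proof}

Call $\mathcal D$ \emph{$r$-CM} if $\mathcal D(\sigma)=0$ for $|\sigma|>r$ and $M(\mathcal D)$ is zero or CM of dimension $r$.

\begin{proposition}\label{prop:inj}
Let $\mathcal D$ be $r$-CM and $M=M(\mathcal D)$. For general $(\theta_1,\dots,\theta_r,\omega)$, the map $\omega^{r-1-2i}\colon(M/\Theta M)_i\to(M/\Theta M)_{r-1-i}$ is injective for $0\le i\le\lfloor\frac{r-1}2\rfloor$. Consequently $\omega\colon(M/\Theta M)_i\to(M/\Theta M)_{i+1}$ is injective for $i\le\lfloor r/2\rfloor-1$.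
\end{proposition}

\begin{proof}
For the consequence, note that $M$ vanishes in negative degrees, and that for $0\le i\le\lfloor r/2\rfloor-1$ the exponent $r-1-2i$ is at least $1$, so the first factor $\omega$ of the injective map is injective. We prove the first claim by induction on $r$. For $r=0$ the range of $i$ is empty. Let $r\ge1$ and $M\ne0$.

\emph{Embedding $M$ in a sum of simplices.} Let $F$ run over the faces with $r$ elements, and put $\mathcal G=\bigoplus_F\mathcal D(F)\otimes k_F$. Thus $\mathcal G(\sigma)=\bigoplus_{F\supseteq\sigma}\mathcal D(F)$, and $\mathcal G(\sigma)\to\mathcal G(\tau)$ is the projection onto the summands with $F\supseteq\tau$. The maps $\varphi_\sigma\colon\mathcal D(\sigma)\to\mathcal G(\sigma)$, $f\mapsto(f|_F)_{F\supseteq\sigma}$, form a map of diagrams because $(f|_\tau)|_F=f|_F$. For $|\sigma|=r$ the map $\varphi_\sigma$ is the identity, and for $|\sigma|>r$ both spaces vanish. So the kernel $\mathcal K$ and the cokernel $\mathcal D'$ vanish on all faces with at least $r$ elements, and $M(\mathcal K)$ and $M'=M(\mathcal D')$ have dimension at most $r-1$. Since $M(\mathcal K)$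 is a submodule of the CM module $M$, it is zero by (F3). We obtain the exact sequence
\[
0\to M\to N\to M'\to0,\qquad N=M(\mathcal G)=\bigoplus_F\mathcal D(F)\otimes k[\operatorname{sd}2^F],
\]
and $N$ is CM of dimension $r$ by Corollary~\ref{cor:simplex}. By (F2), $\operatorname{depth}M'\ge r-1$. Hence $M'$ is zero or CM of dimension $r-1$, and $\mathcal D'$ is $(r-1)$-CM.

\emph{Reduction modulo $\Theta$.} Let $\Theta'=(\theta_1,\dots,\theta_{r-1})$, and write a bar for reduction modulo $\Theta'$. For general $(\Theta,\omega)$ the following hold together: $\Theta'$ is $M'$-regular, by Lemma~\ref{lem:open}(a) and (F1); the consequence of the induction hypothesis holds for $\mathcal D'$ and $\Theta'$ with $\theta_r$ in the role of the Lefschetz element; and Corollary~\ref{cor:simplex}(a) holds for every $F$. Lemma~\ref{lem:reduce}(b) gives $0\to\overline M\to\overline N\to\overline{M'}\to0$, and then Lemma~\ref{lem:reduce}(a) gives the exact sequence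
\[
\ker\bigl(\theta_r\colon\overline{M'}_{i-1}\to\overline{M'}_i\bigr)\to(M/\Theta M)_i\to(N/\Theta N)_i .
\]
The kernel on the left vanishes when $i-1\le\lfloor\frac{r-1}2\rfloor-1$. So $(M/\Theta M)_i\to(N/\Theta N)_i$ is injective for $i\le\lfloor\frac{r-1}2\rfloor$. If $w\in(M/\Theta M)_i$ satisfies $\omega^{r-1-2i}w=0$, then its image in $N/\Theta N=\bigoplus_F\mathcal D(F)\otimes A^F$ is killed by $\omega^{r-1-2i}$ and hence is zero. Therefore $w=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
General $\Theta$ is an l.s.o.p.\ by Lemma~\ref{lem:open}(a), and part (2) is Proposition~\ref{prop:surj}. If $\Delta$ is CM, then $k[\operatorname{sd}\Delta]$ is CM of dimension $d$ by (F5), so the constant diagram is $d$-CM by Lemma~\ref{lem:diag}(d), and Proposition~\ref{prop:inj} with $r=d$ is part (1). The intersection of the three open sets is nonempty and open.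
\end{proof}

\begin{remark}
The Cohen--Macaulay hypothesis enters twice in Proposition~\ref{prop:inj}: to show $M(\mathcal K)=0$ and to bound the depth of $M'$. Part (1) fails without it. Let $\Delta$ be the disjoint union of $2^F$, $|F|=4$, and a vertex $v$, so $d=4$, and let $\Theta$ be any l.s.o.p. Some $\theta_j$ involves $x_v$, since otherwise $k[x_v]$ would be a quotient of $A$. As $x_v$ kills all other variables, $x_v^2=0$ in $A$, and so $\omega x_v=0$. On the other hand, the images of $\theta_1,\dots,\theta_4$ in the four-dimensional ring $k[\operatorname{sd}2^F]$ form an l.s.o.p.\ and are therefore linearly independent, so $x_v$ is not a combination of the $\theta_j$ and $x_v\ne0$ in $A_1$. Thus $A_1\to A_2$ is not injective, although $1\le\lfloor d/2\rfloor-1$.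
\end{remark}

\begin{thebibliography}{9}

\bibitem{KN}
Martina Kubitzke and Eran Nevo, \emph{The Lefschetz property for barycentric subdivisions of shellable complexes}, arXiv:0712.1560 (2007).

\bibitem{Mu}
Munkres, \emph{Topological results in combinatorics}, Michigan Math.\ J.\ \textbf{31} (1984).

\end{thebibliography}
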